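\title{Equidistribution of quotient-closed and submodule-closed subcategories}

\begin{abstract}
Let $A$ be a representation-finite finite-dimensional algebra over an arbitrary field. We prove that for every $i$ the number of quotient-closed additive subcategories of $\operatorname{mod}A$ with exactly $i$ indecomposable objects equals the number of submodule-closed ones, which is the Quotient--Submodule Equidistribution Conjecture. The equality persists when one prescribes which $\tau$-orbits are contained in the subcategory, and the numbers depend only on the valued Auslander--Reiten translation quiver. We read this quiver as a bi-infinite periodic word in the Weyl group of a generalized Cartan matrix, show that the two closure conditions single out the leftmost and the rightmost periodic subwords, and match these two families of subwords.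
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $k$ be a field, $A$ a finite-dimensional $k$-algebra, and $\operatorname{mod}A$ the category of finitely generated $A$-modules. Fix a set $V=\operatorname{ind}A$ of representatives of the isomorphism classes of indecomposable modules. An \emph{additive subcategory} of $\operatorname{mod}A$ is a full subcategory closed under isomorphisms and finite direct sums. It is \emph{quotient-closed} if it is closed under factor modules and \emph{submodule-closed} if it is closed under submodules. Its \emph{size} is the number of elements of $V$ that it contains. A direct summand is both a submodule and a factor module, so a subcategory of either kind equals $\operatorname{add}C$, the category of finite direct sums of modules in $C$, where $C\subseteq V$ is the set of its indecomposables. We call the set $C$ itself quotient-closed or submodule-closed. Each of the two families is closed under intersections and forms a lattice under inclusion.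

Assume from now on that $A$ is representation-finite, that is, $N=|V|$ is finite; we may assume $N\ge1$. The size generating polynomials are
\[
R_{\mathrm{quot}}(A;q)=\sum_{C\ \text{quotient-closed}}q^{|C|},\qquad R_{\mathrm{sub}}(A;q)=\sum_{C\ \text{submodule-closed}}q^{|C|}.
\]
The Quotient--Submodule Equidistribution Conjecture, posed in \cite{Eno}, asserts that $R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A;q)$: for each $i$ there are as many quotient-closed subcategories of size $i$ as there are submodule-closed ones.

The duality $\operatorname{Hom}_k(-,k)$ gives $R_{\mathrm{sub}}(A;q)=R_{\mathrm{quot}}(A^{\mathrm{op}};q)$, so the conjecture says that $R_{\mathrm{quot}}$ does not distinguish $A$ from its opposite algebra. The extreme coefficients support this. The coefficients of $q^0$ and $q^N$ are $1$. If $\{X\}$ is quotient-closed, then $X$ is simple, because it has a simple quotient; dually for submodules; and $\{X\}$ has both properties when $X$ is simple. So both coefficients of $q$ count the simple modules. The set $V\setminus\{X\}$ is quotient-closed exactly when $X$ is projective: a surjection onto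 a projective module splits, while a non-projective $X$ is a quotient of its projective cover. Dually, $V\setminus\{X\}$ is submodule-closed exactly when $X$ is injective. So both coefficients of $q^{N-1}$ again count the simple modules.

The last case also suggests how the two families should be matched. The Auslander--Reiten translate $\tau$ is a bijection from the non-projective to the non-injective elements of $V$. A \emph{$\tau$-orbit} is an orbit of this partial bijection: either a cycle, called a \emph{periodic} orbit, or a finite chain $P,\tau^{-}P,\tau^{-2}P,\dots,I$ from a projective to an injective module. The sets $V\setminus\{P\}$ and $V\setminus\{I\}$ contain the same $\tau$-orbits, namely all but one. This pattern holds for every size.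

\begin{theorem}\label{thm:main}
Let $A$ be a representation-finite finite-dimensional algebra over a field $k$. Then $R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A;q)$. More precisely, for every $i$ and every set $\mathcal O$ of $\tau$-orbits, the number of quotient-closed $C\subseteq V$ with $|C|=i$ such that $\mathcal O$ is exactly the set of $\tau$-orbits contained in $C$ equals the number of submodule-closed $C$ with the same properties. These numbers depend only on the valued Auslander--Reiten translation quiver of $A$.
\end{theorem}

The valued translation quiver is recalled in Section~\ref{sec:word}. The following algebra will serve as a running example. It shows that the equality does not come from an isomorphism of lattices, and that the refinement cannot be pushed to counting elements orbit by orbit.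

\begin{example}\label{ex:A3}
Let $A$ be the path algebra whose modules are the representations $U_1\leftarrow U_2\to U_3$. Its indecomposables are $X_1,X_2,X_3,X_{12},X_{23},X_{123}$; each is one-dimensional at the vertices in its index and zero elsewhere, with nonzero maps wherever possible. The projectives are $X_1,X_3,X_{123}$, and the $\tau$-orbits are $\{X_1,X_{23}\}$, $\{X_3,X_{12}\}$, $\{X_{123},X_2\}$ (Figure~\ref{fig:A3}).

The quotients of the modules $X_{123}^n$ are the representations with both maps surjective, so the smallest quotient-closed set containing $X_{123}$ is $\{X_{123},X_{12},X_{23},X_2\}$. Removing the projective $X_{123}$ leaves a quotient-closed set, which contains every smaller quotient-closed subset. So the quotient lattice has a join-irreducible element of size $4$. In the submodule lattice a join-irreducible element is the closure of a single module, and these closures are $\{X_i\}$, $\{X_1,X_{12}\}$, $\{X_3,X_{23}\}$, $\{X_1,X_3,X_{123}\}$. Hence no lattice isomorphism preserves sizes.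

The set $\{X_3,X_{12},X_2\}$ is quotient-closed: its additive closure has $U_2\to U_3$ equal to zero, which excludes $X_{23}$ and $X_{123}$ as quotients, and $X_1$ is projective. It contains $0$, $2$, $1$ elements of the three orbits. No submodule-closed set does, since $X_{12}$ has the submodule $X_1$.
\end{example}

\subsection{The idea in the smallest case}\label{sub:A2}

Consider representations $U_1\leftarrow U_2$. The indecomposables are $X_1,X_{12},X_2$, with almost split sequence $0\to X_1\to X_{12}\to X_2\to0$, so $\tau X_2=X_1$. Number them $1,2,3$ in this order and pass to complements $D=V\setminus C$. Since $X_1$ and $X_{12}$ are projective, $C$ fails to be quotient-closed only if $X_{12}\in C$ and $X_2\notin C$; this excludes $D=\{3\}$ and $D=\{1,3\}$. Dually, the submodule condition excludes $D=\{1\}$ and $D=\{1,3\}$.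

Give each module the letter of its $\tau$-orbit: $s$ for $X_1$ and $X_2$, and $t$ for $X_{12}$. Read $s,t$ as the generators of the symmetric group $S_3$, and read $D$ as a subword of the word $s\,t\,s$. Each element $w\in S_3$ is the product of a reduced subword, and among these there is a leftmost and a rightmost one:
\[
\begin{array}{c|cccccc}
w&1&s&t&st&ts&sts\\\hline
\text{leftmost}&\emptyset&\{1\}&\{2\}&\{1,2\}&\{2,3\}&\{1,2,3\}\\
\text{rightmost}&\emptyset&\{3\}&\{2\}&\{1,2\}&\{2,3\}&\{1,2,3\}
\end{array}
\]
The second row lists the complements of the quotient-closed sets and the third row those of the submodule-closed sets. In each column the two subwords have the same size, the length of $w$, and use the same letters, so they meet the same $\tau$-orbits. This is Theorem~\ref{thm:main} for this algebra.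

The general proof follows the same plan and meets two difficulties.

\emph{The dictionary.} The Auslander--Reiten quiver may have oriented cycles, so it cannot be read as a finite word. We unroll it along a time axis and obtain a bi-infinite periodic word in the Weyl group of a generalized Cartan matrix, usually of infinite rank (Section~\ref{sec:word}). Theorem~\ref{thm:dict} states that quotient-closed and submodule-closed sets are the complements of the leftmost and rightmost periodic subwords. The link between modules and roots is a family of mesh categories, in which the roots attached to a subword play the part of dimension vectors (Sections~\ref{sec:mesh}--\ref{sec:modules}).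

\emph{The matching.} A bi-infinite subword has no product $w$ through which to match. We push the letters of finite truncations to the right and pass to the limit; the main point is that no letter escapes to infinity (Section~\ref{sec:matching}).

Section~\ref{sec:coxeter} collects what we need about Weyl groups and treats finite words; Section~\ref{sec:end} assembles the proof.

\section{Weyl groups, subwords, and the finite model}\label{sec:coxeter}

\subsection{Weyl groups of possibly infinite rank}

A \emph{generalized Cartan matrix} indexed by a set $S$ is an integer matrix $(a_{st})_{s,t\in S}$ with $a_{ss}=2$, $a_{st}\le0$ for $s\ne t$, and $a_{st}=0\iff a_{ts}=0$. We allow $S$ to be infinite. Let $Q=\bigoplus_{s\in S}\mathbb Z\alpha_s$, let $s\in S$ act on $Q$ by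
\[
s\,\alpha_t=\alpha_t-a_{st}\alpha_s ,
\]
and let $W\subseteq\operatorname{Aut}Q$ be the group generated by these reflections. Distinct $s,t$ are \emph{adjacent} if $a_{st}\ne0$; otherwise $s$ fixes $\alpha_t$ and commutes with $t$. The \emph{real roots} are the elements $w\alpha_s$. A nonzero element of $Q$ is positive ($>0$) or negative ($<0$) if all its coefficients are $\ge0$ or all are $\le0$. Let $\ell$ be the length function. For finite $S$ the following facts are in \cite[Chapter~3]{Kac}.
\begin{itemize}
\item[(W1)] Every real root is positive or negative.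
\item[(W2)] $(W,S)$ is a Coxeter system.
\item[(W3)] $\ell(ws)>\ell(w)$ if and only if $w\alpha_s>0$.
\item[(W4)] The only negative real root that $s$ makes positive is $-\alpha_s$; equivalently, the only positive real root that $s$ makes negative is $\alpha_s$.
\end{itemize}
By (W3) every $w\neq1$ makes some $\alpha_s$ negative, so the Weyl group acts faithfully on $Q$ and may be defined as above. For $T\subseteq S$ let $W_T$ be the subgroup generated by $T$, let $Q_T=\bigoplus_{t\in T}\mathbb Z\alpha_t$, and let $\Phi_T=\{w\alpha_t:w\in W_T,\ t\in T\}\subseteq Q_T$. For finite $T\subseteq T'$ the Weyl group of the submatrix on $T$ is the standard parabolic subgroup $W_T$ of $W_{T'}$, with the same length function and Bruhat order. For infinite $S$ the group $W$ is the union of the $W_T$ with $T$ finite, and each statement in this subsection involves only finitely many indices, so all of them hold for arbitrary $S$. We add one consequence.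
\begin{itemize}
\item[(W5)] Each $w\in W$ makes only finitely many positive real roots negative.
\end{itemize}
Indeed, let $w^{-1}=s_1\cdots s_r$ and $\beta>0>w\beta=s_r\cdots s_1\beta$. For the first $j$ with $s_j\cdots s_1\beta<0$, (W4) gives $s_{j-1}\cdots s_1\beta=\alpha_{s_j}$, so there are at most $r$ such $\beta$.

We use the following textbook properties of Coxeter systems, each together with its left-right mirror image.
\begin{itemize}
\item[(C1)] \emph{Exchange condition.} If $w=s_1\cdots s_r$ is reduced and $\ell(sw)<\ell(w)$, then $sw$ is obtained from $s_1\cdots s_r$ by deleting one letter.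
\item[(C2)] All reduced expressions of $w$ involve the same set $\operatorname{supp}w$ of letters, and $w\in W_T$ if and only if $\operatorname{supp}w\subseteq T$. If $d$ has minimal length in $dW_T$, then $\ell(dy)=\ell(d)+\ell(y)$ for all $y\in W_T$.
\item[(C3)] \emph{Bruhat order.} We have $u\le w$ if and only if $u$ is the product of a subword of a reduced expression of $w$. If $u<w$ then $\ell(u)<\ell(w)$. The elements $w$ and $ws$ are comparable, and $ws>w$ means $\ell(ws)>\ell(w)$.
\item[(C4)] \emph{Lifting property} \cite[Proposition~2.2.7]{BB}. If $u<w$, $us>u$ and $ws<w$, then $u\le ws$.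
\end{itemize}
We say that \emph{lengths add} in a product $xy$ if $\ell(xy)=\ell(x)+\ell(y)$. Since $\ell(xys)\le\ell(x)+\ell(ys)$, and similarly on the left,
\begin{equation}\label{eq:factor}
\text{if lengths add in $xy$, then}\quad xys>xy\ \Rightarrow\ ys>y,\qquad sxy>xy\ \Rightarrow\ sx>x .
\end{equation}

\subsection{Leftmost and rightmost subwords}

Let $(q_i)$ be a word in $S$ whose positions $i$ range over an interval of $\mathbb Z$, finite or not. For a set $D$ of positions and $b\ge a-1$, let $w_{[a,b]}=w^D_{[a,b]}$ be the product of the $q_i$ with $i\in D\cap[a,b]$ in increasing order of $i$; it is $1$ if $b=a-1$. Let $\Pi[a,b]\subseteq W$ be the set of products of all subwords of $q_a\cdots q_b$.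

\begin{definition}\label{def:LR}
A set $D$ of positions is \emph{rightmost} if (R) holds and \emph{leftmost} if (L) holds:
\begin{itemize}
\item[(R)] $w_{[a,i-1]}\,q_i>w_{[a,i-1]}$ for all positions $a\le i$;
\item[(L)] $q_i\,w_{[i+1,b]}>w_{[i+1,b]}$ for all positions $i\le b$.
\end{itemize}
\end{definition}

The conditions concern all positions $i$, whether in $D$ or not. For $i\in D$, either condition says that all the words defining the $w_{[a,b]}$ are reduced. For $i\notin D$, a failure of (R) means by (C1) that $w_{[a,i-1]}$ can be rewritten by deleting an earlier chosen letter and choosing $q_i$ instead; so (R) says that no letter can be moved to the right. Reversing the word and inverting group elements interchanges (R) and (L).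

To find a rightmost subword one reads the word from the right and strips off a letter whenever this shortens the element. Accordingly, for $t\in S$ put $f_t(w)=\min(w,wt)$ and $g_t(w)=\min(w,tw)$, and let
\[
f_{[a,b]}=f_{q_a}\circ\cdots\circ f_{q_b},\qquad g_{[a,b]}=g_{q_b}\circ\cdots\circ g_{q_a},
\]
both being the identity for $b=a-1$. Note that $f_t(w)\,t>f_t(w)$.

\begin{lemma}\label{lem:tools}
\begin{itemize}
\item[(a)] The maps $f_t$ and $g_t$ preserve the Bruhat order.
\item[(b)] If $y\in\Pi[a,b]$ and $v\in W$, then $g_{[a,b]}(yv)\le v$ and $f_{[a,b]}(vy)\le v$.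
\item[(c)] If $s,t\in S$ and $sw>w$, then either $f_t(sw)=sf_t(w)>f_t(w)$ or $f_t(sw)=f_t(w)$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a) and (b) the two statements are mirror images, and we prove one of each.

(a) Let $u\le w$. If $wt>w$, then $f_t(u)\le u\le w=f_t(w)$. If $wt<w$, then $u_0=f_t(u)\le w$ satisfies $u_0t>u_0$, so $u_0\ne w$, and (C4) gives $u_0\le wt=f_t(w)$.

(b) Induct on $b-a$. Write $y=q_a^{\epsilon}y'$ with $\epsilon\in\{0,1\}$ and $y'\in\Pi[a+1,b]$. Then $g_{q_a}(yv)=\min(y'v,q_ay'v)\le y'v$, and (a) gives $g_{[a,b]}(yv)\le g_{[a+1,b]}(y'v)\le v$.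

(c) If $wt<w$, then $\ell(swt)\le\ell(w)<\ell(sw)$, so $f_t(sw)=swt=sf_t(w)$, and its length is $\ell(sw)-1=\ell(wt)+1$. If $wt>w$ and $swt>sw$, then $f_t(sw)=sw=sf_t(w)>f_t(w)$. If $wt>w$ and $swt<sw$, then by (C1) $swt$ arises by deleting one letter from a reduced expression of $sw$ that starts with $s$. The deleted letter is the initial $s$, since otherwise $wt<w$. So $f_t(sw)=swt=w=f_t(w)$.
\end{proof}

For finite words these tools give the matching at once. The next proposition is the model for Section~\ref{sec:matching}.

\begin{proposition}\label{prop:finite}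
Let $q_1\cdots q_n$ be a finite word. Then $D\mapsto w^D_{[1,n]}$ is a bijection from the rightmost subsets of $[1,n]$ onto $\Pi[1,n]$, and also from the leftmost subsets onto $\Pi[1,n]$. In both cases $|D|=\ell(w)$ and $\{q_i:i\in D\}=\operatorname{supp}w$ for $w=w^D_{[1,n]}$.
\end{proposition}

\begin{proof}
By reversal it suffices to treat rightmost subsets. The last sentence holds because the words are reduced. If $D$ is rightmost, then $w_{[1,i-1]}=f_{q_i}(w_{[1,i]})$ for every $i$, and $i\in D$ if and only if $w_{[1,i-1]}\neq w_{[1,i]}$; so $w$ determines $D$. Conversely, let $w\in\Pi[1,n]$, put $u_i=f_{[i+1,n]}(w)$ and $D=\{i:u_{i-1}\ne u_i\}$. By Lemma~\ref{lem:tools}(b), $u_0=1$. Hence $u_i=w^D_{[1,i]}$ with a reduced word, and $u_n=w$. Now $u_{i-1}q_i>u_{i-1}$ and lengths add in $u_{i-1}=w_{[1,a-1]}w_{[a,i-1]}$, so \eqref{eq:factor} gives (R).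
\end{proof}

\section{The word of a representation-finite algebra}\label{sec:word}

\subsection{Irreducible maps}\label{sub:irr}

Let $J$ be the radical of $\operatorname{mod}A$: for $X,Y\in V$ the space $J(X,Y)$ consists of the non-isomorphisms, and a map between direct sums is radical if all its components are. The ideal $J^n$ is spanned by the products of $n$ radical maps, and $J^0=\operatorname{Hom}$. Since $V$ is finite, the Harada--Sai lemma gives $J^n=0$ for $n\gg0$. For $X,Y\in V$ put
\[
\Delta_X=\operatorname{End}X/J(X,X),\qquad d_X=\dim_k\Delta_X,\qquad B(X,Y)=J(X,Y)/J^2(X,Y).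
\]
Then $\Delta_X$ is a division algebra and $B(X,Y)$ is a $\Delta_Y$-$\Delta_X$-bimodule.

Every $X\in V$ has a \emph{minimal right almost split} map $p_X=(p_i)\colon\theta X=\bigoplus_iE_i\to X$ with $E_i\in V$: it is radical, every radical map into $X$ factors through it, and it vanishes on no nonzero direct summand of $\theta X$. Dually there is a minimal left almost split map $m_Y=(m_i)\colon Y\to\theta^-Y$. If $P$ is projective, $p_P$ is the inclusion $\operatorname{rad}P\to P$. If $X$ is not projective, the kernel of $p_X$ is minimal left almost split, and we choose notation so that $\theta^-(\tau X)=\theta X$ and the almost split sequence is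
\[
0\to\tau X\xrightarrow{\ m_{\tau X}\ }\theta X\xrightarrow{\ p_X\ }X\to0 .
\]

\emph{Bases.} For $E\in V$ we have $J(E,X)=p_X\operatorname{Hom}(E,\theta X)$ and $J^2(E,X)=p_XJ(E,\theta X)$. If $f\colon E\to\theta X$ satisfies $p_Xf=0$, then $f\in J$, for otherwise $f$ is a split monomorphism and $p_X$ vanishes on its image. Hence $p_Xf\in J^2$ forces $f\in J$, and $f\mapsto p_Xf$ induces an isomorphism $\operatorname{Hom}(E,\theta X)/J(E,\theta X)\cong B(E,X)$. So the $p_i$ with $E_i=E$ form a basis of $B(E,X)$ as a right $\Delta_E$-space. Dually, the components $Y\to E$ of $m_Y$ form a basis of $B(Y,E)$ as a left $\Delta_E$-space. Let $c_{E,X}$ be the multiplicity of $E$ in $\theta X$ and $c'_{E,X}$ the multiplicity of $X$ in $\theta^-E$. These are the right and left dimensions of $B(E,X)$, so counting $\dim_kB(E,X)$ twice and using $\theta^-(\tau X)=\theta X$ gives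
\begin{equation}\label{eq:cc}
c_{E,X}\,d_E=c'_{E,X}\,d_X,\qquad c'_{\tau X,E}=c_{E,X}.
\end{equation}
The \emph{valued Auslander--Reiten translation quiver} of $A$ has vertex set $V$, an arrow $E\to X$ with valuation $(c_{E,X},c'_{E,X})$ whenever $B(E,X)\ne0$, and the translation $\tau$.

For non-projective $X$ the relation $p_Xm_{\tau X}=0$ is recorded by the \emph{mesh element}
\[
\gamma_X=\sum_ip_i\otimes m_i\in\bigoplus_{E\in V}B(E,X)\otimes_{\Delta_E}B(\tau X,E).
\]
When $\Delta_X\neq k$, we need to know that left and right multiples of $\gamma_X$ coincide, and that this holds for each $E$ separately, because we shall discard some of the middle terms.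

\begin{lemma}\label{lem:twist}
Let $X\in V$ be non-projective. For each $a\in\Delta_X$ there is a unique $a'\in\Delta_{\tau X}$ with $a\gamma_X=\gamma_Xa'$, an equality that holds in each summand indexed by $E$. The map $a\mapsto a'$ is a $k$-linear bijection, so $d_{\tau X}=d_X$.
\end{lemma}

\begin{proof}
Write $p=p_X$, $m=m_{\tau X}$. Suppose that endomorphisms $\tilde a$ of $X$, $b=(b_{ij})$ of $\theta X$ and $\tilde a'$ of $\tau X$ satisfy $\tilde ap=pb$ and $bm=m\tilde a'$. The components $b_{ij}\colon E_j\to E_i$ with $E_i\ne E_j$ are radical, so modulo $J^2$ we get $ap_j=\sum_{i:E_i=E_j}p_i\bar b_{ij}$ and $\sum_{j:E_j=E_i}\bar b_{ij}m_j=m_ia'$, where $a,\bar b_{ij},a'$ are the residue classes. Summing over the indices with $E_i=E_j=E$,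
\[
\sum_jap_j\otimes m_j=\sum_{i,j}p_i\otimes\bar b_{ij}m_j=\sum_ip_i\otimes m_ia' .
\]
Given $\tilde a$, the map $\tilde ap$ is radical, so $\tilde ap=pb$ for some $b$; then $pbm=0$, so $bm=m\tilde a'$ for some $\tilde a'$. This gives existence. Given $\tilde a'$, the map $m\tilde a'$ is radical, so $m\tilde a'=bm$ for some $b$; then $pbm=0$, so $pb=\tilde ap$ for some $\tilde a$ because $p$ is the cokernel of $m$. This gives surjectivity. If $\gamma_Xa'=0$, then $m_ia'=0$ for all $i$ since the $p_i$ are right bases; as $\theta X\ne0$ and $m_i\ne0$ in a right $\Delta_{\tau X}$-space, $a'=0$. This gives uniqueness and hence linearity. If $a\gamma_X=0$, then $ap_i=0$ since the $m_i$ are left bases, so $a=0$. This gives injectivity.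
\end{proof}

\subsection{The unrolled quiver and its Cartan matrix}

To remove oriented cycles we add a clock that advances by one along each arrow. Let $\hat V=V\times\mathbb Z$. The element $x=(X,t)$ has \emph{time} $t=\operatorname{time}(x)$. There is an arrow $(X,t)\to(Y,t+1)$ whenever $B(X,Y)\ne0$, and $\tau(X,t)=(\tau X,t-2)$ for non-projective $X$. The data $\Delta,d,B,c,c',\theta,\theta^-,p,m,\gamma$ are transferred to $\hat V$; for example $\theta(X,t)=\bigoplus_i(E_i,t-1)$. Let $S$ be the set of $\tau$-orbits of $\hat V$. We call its elements \emph{letters} and write $o(x)$ for the letter of $x$. The times of the elements of one letter are consecutive integers of one parity, each occurring once. In particular, distinct elements of equal time have distinct letters.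

For a Cartan matrix on $S$ we need the valuation between two letters to be independent of the arrow that links them.

\begin{lemma}\label{lem:zigzag}
Let $u\to v$ be an arrow of $\hat V$, $o=o(u)$, $o'=o(v)$. Then times in $o$ and in $o'$ have opposite parity. Let $x\in o$, $y\in o'$. If $\operatorname{time}(y)=\operatorname{time}(x)+1$, then $x\to y$ and $(c_{x,y},c'_{x,y})=(c_{u,v},c'_{u,v})$. If $\operatorname{time}(x)=\operatorname{time}(y)+1$, then $y\to x$ and $(c_{y,x},c'_{y,x})=(c'_{u,v},c_{u,v})$.
\end{lemma}

\begin{proof}
The parity claim holds because $u$ and $v$ have consecutive times. Let $g\to h$ be any arrow. If $\tau^-g$ exists, then \eqref{eq:cc} and $d_{\tau^-g}=d_g$ give $c_{h,\tau^-g}=c'_{g,h}$ and $c'_{h,\tau^-g}d_g=c_{h,\tau^-g}d_h=c'_{g,h}d_h=c_{g,h}d_g$. So $h\to\tau^-g$ with the valuation interchanged. If $\tau h$ exists, then $c'_{\tau h,g}=c_{g,h}$ and $c_{\tau h,g}d_h=c'_{\tau h,g}d_g=c_{g,h}d_g=c'_{g,h}d_h$. So $\tau h\to g$ with the valuation interchanged.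

Let $g\to h$ be an arrow joining the two letters, at times $n,n+1$, and let the pair $x,y$ occupy the times $n',n'+1$. If $n'>n$, the letter of $g$ has an element at a time $>n$, hence one at time $n+2$, and we replace $g\to h$ by $h\to\tau^-g$. If $n'<n$, the letter of $h$ has an element at a time $<n+1$, hence one at time $n-1$, and we replace $g\to h$ by $\tau h\to g$. Starting from $u\to v$ we reach $n=n'$, where the arrow joins $x$ and $y$ because a letter has at most one element at each time. Each step interchanges the valuation and the roles of the two letters.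
\end{proof}

For letters $o,o'$ with an arrow $u\to v$, $u\in o$, $v\in o'$, put $a_{oo'}=-c_{u,v}$ and $a_{o'o}=-c'_{u,v}$; by Lemma~\ref{lem:zigzag} this does not depend on the arrow. Put $a_{oo}=2$, and let all other entries be $0$. This is a generalized Cartan matrix (symmetrizable by \eqref{eq:cc}, since $d$ is constant on letters). Let $W$ be its Weyl group, and write $\alpha_x=\alpha_{o(x)}$ and $s_x=o(x)\in W$. We record what will be used:
\begin{equation}\label{eq:reflect}
\begin{aligned}
&\text{if $\operatorname{time}(y)=\operatorname{time}(x)-1$, then } s_y\alpha_x=\alpha_x+c_{y,x}\alpha_y\ \text{ (with $c_{y,x}=0$ unless $y\to x$);}\\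
&\text{if $\operatorname{time}(y)\equiv\operatorname{time}(x)\bmod2$ and $o(y)\ne o(x)$, then } s_y\alpha_x=\alpha_x .
\end{aligned}
\end{equation}

Fix a total order on $V$, and order $\hat V$ first by time and then by this order. Identify $\hat V$ with $\mathbb Z$ as ordered sets, so that the time shift $(X,t)\mapsto(X,t+1)$ becomes $i\mapsto i+N$. Arrows and $\tau^-$ increase positions, and the terms of $\theta^-y$ lie strictly between $y$ and $\tau^-y$. The \emph{word of $A$} is $(q_i)_{i\in\mathbb Z}$, where $q_i\in S$ is the letter of position $i$. The time shift preserves arrows, valuations and $\tau$, so it induces a bijection $\sigma$ of $S$ that preserves the Cartan matrix and satisfies $q_{i+N}=\sigma(q_i)$. For $D\subseteq V$ put $\hat D=D\times\mathbb Z$; these are exactly the $N$-periodic subsets of $\mathbb Z$.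

\begin{theorem}\label{thm:dict}
Let $C\subseteq V$ and $D=V\setminus C$. Then $C$ is submodule-closed if and only if $\hat D$ is rightmost, and $C$ is quotient-closed if and only if $\hat D$ is leftmost, in the word of $A$.
\end{theorem}

The second statement follows from the first one for $A^{\mathrm{op}}$. The duality $\operatorname{Hom}_k(-,k)$ identifies $\operatorname{ind}A^{\mathrm{op}}$ with $V$, interchanges the two closure conditions, and reverses arrows and $\tau$. Identify the unrolled quivers by $(X,t)\mapsto(X,-t)$; the letters are then the same sets. Since $\theta$ and $\theta^-$ are interchanged, $c^{\mathrm{op}}_{Y,X}=c'_{X,Y}$ and $c'^{\,\mathrm{op}}_{Y,X}=c_{X,Y}$, so the Cartan matrix is unchanged. With the reversed order on $V$, the word of $A^{\mathrm{op}}$ is the reversed word of $A$, and reversal turns (R) into (L). The first statement is proved in Sections~\ref{sec:mesh}--\ref{sec:modules}.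

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.1,yscale=1.05]
\node (a) at (0,1) {$X_1\,[s_1]$};
\node (b) at (0,-1) {$X_3\,[s_3]$};
\node (c) at (1,0) {$X_{123}\,[s_2]$};
\node (d) at (2,1) {$X_{23}\,[s_1]$};
\node (e) at (2,-1) {$X_{12}\,[s_3]$};
\node (f) at (3,0) {$X_2\,[s_2]$};
\draw[->] (a)--(c); \draw[->] (b)--(c); \draw[->] (c)--(d);
\draw[->] (c)--(e); \draw[->] (d)--(f); \draw[->] (e)--(f);
\draw[->,dashed] (d)--(a); \draw[->,dashed] (e)--(b); \draw[->,dashed] (f)--(c);
\node at (0,-1.7) {$t$}; \node at (1,-1.7) {$t+1$}; \node at (2,-1.7) {$t+2$}; \node at (3,-1.7) {$t+3$};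
\end{tikzpicture}
\caption{One component of the unrolled quiver for representations $U_1\leftarrow U_2\to U_3$. Solid arrows are irreducible maps, dashed arrows show $\tau$, brackets give the letter, and the bottom row gives the time. Read by increasing time, the letters form the word $s_1s_3s_2s_1s_3s_2$.}\label{fig:A3}
\end{figure}

\begin{example}\label{ex:A3word}
For the algebra of Example~\ref{ex:A3}, $\hat V$ is a disjoint union of copies of the quiver in Figure~\ref{fig:A3}. Letters of different copies commute and lengths add across copies, so (R) and (L) reduce to the same conditions for the finite word $s_1s_3s_2s_1s_3s_2$ in the Weyl group $S_4$ of type $A_3$; positions $1,\dots,6$ correspond to $X_1,X_3,X_{123},X_{23},X_{12},X_2$. Theorem~\ref{thm:dict} for $C=\emptyset$ shows that this word is reduced, so it represents the longest element and $\Pi[1,6]=S_4$. By Proposition~\ref{prop:finite} both polynomials equal $\sum_{w\in S_4}q^{6-\ell(w)}=(1+q)(1+q+q^2)(1+q+q^2+q^3)$.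
\end{example}

\begin{example}\label{ex:dual}
Let $A=k[x]/(x^2)$, with $V=\{k,A\}$, arrows $k\to A\to k$ and $\tau k=k$. Then $\hat V$ has two components. One of them consists of the $(k,t)$ with $t$ even, which form a single letter $s$, and the $(A,t)$ with $t$ odd, each of which is a letter $p_t$ adjacent to $s$. Its word is $\cdots s\,p_1\,s\,p_3\,s\,p_5\cdots$, and $W$ has infinite rank. The subset $D=\{k\}$ gives the non-reduced subword $\cdots sss\cdots$, in accordance with the fact that $C=\{A\}$ is closed in neither sense.
\end{example}

\subsection{Periodic letters}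

A letter is \emph{periodic} if it lies over a periodic $\tau$-orbit of $V$; let $S_{\mathrm{per}}$ be the set of these. A periodic letter has exactly one element at each time of one parity, so it is determined by its element at time $0$ or $1$, and $|S_{\mathrm{per}}|\le2N$. A non-periodic letter has at most $N$ elements, their times differ by at most $2(N-1)$, and so their positions differ by less than $2N^2$. Thus only the periodic letters connect distant parts of the word. The next lemma limits what they can transmit.

\begin{lemma}\label{lem:per}
The group $W_{S_{\mathrm{per}}}$ is finite.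
\end{lemma}

\begin{proof}
For $o\in S_{\mathrm{per}}$ let $\phi(o)>0$ be the average of $\dim_kX$ over the $\tau$-orbit under $o$. For $x\in o$ the almost split sequence gives $\dim x+\dim\tau x=\sum_{y\to x}c_{y,x}\dim y$, where $\dim(X,t)=\dim_kX$. Each periodic letter $o'$ adjacent to $o$ has exactly one element $y$ at time $\operatorname{time}(x)-1$, and by Lemma~\ref{lem:zigzag} $y\to x$ with $c_{y,x}=-a_{o'o}$; when $x$ is replaced by $\tau x$, this $y$ is replaced by $\tau y$. Average over $x,\tau x,\dots,\tau^{n-1}x$, where $n$ is a common multiple of the lengths of all periodic orbits. We obtain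
\[
\sum_{o'\in S_{\mathrm{per}}}a_{o'o}\,\phi(o')\ge0,
\]
with strict inequality if some module under $o$ has a non-periodic direct predecessor.

Let $T$ be a connected component of $S_{\mathrm{per}}$ for the adjacency relation, and suppose that equality holds for all $o\in T$. Then the set of modules lying under $T$ is closed under predecessors in the Auslander--Reiten quiver and contains no projective. But any $X\in V$ receives a nonzero map from an indecomposable projective $P$. This map lies in $J^r\setminus J^{r+1}$ for some $r$, because $J$ is nilpotent, and so there is a path of length $r$ from $P$ to $X$. This is a contradiction. Hence the transpose $M$ of the Cartan matrix on $T$ satisfies $M\phi\ge0$, $M\phi\ne0$, $\phi>0$. By \cite[Theorem~4.3]{Kac}, an indecomposable generalized Cartan matrix $M$ is, together with its transpose, of finite, affine or indefinite type; in affine type $Mv\ge0$ implies $Mv=0$, and in indefinite type $Mv\ge0$ and $v\ge0$ imply $v=0$. So $T$ is of finite type, and $W_T$ is finite by \cite[Proposition~4.9]{Kac}. The group $W_{S_{\mathrm{per}}}$ is the product of the finitely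 many $W_T$.
\end{proof}

\section{Mesh categories and roots}\label{sec:mesh}

The submodule condition can be tested on maps to injectives.

\begin{lemma}\label{lem:inj}
A subset $C\subseteq V$ is submodule-closed if and only if for every $X\in D=V\setminus C$ some map $X\to I$, with $I$ indecomposable injective, does not factor through $\operatorname{add}C$.
\end{lemma}

\begin{proof}
Let $C$ be submodule-closed and $X\in D$. If all such maps factored through $\operatorname{add}C$, so would the injective hull, say as $X\to Y\to I(X)$ with $Y\in\operatorname{add}C$. Then $X\to Y$ is injective and $X\in C$, a contradiction. Conversely, if $C$ is not submodule-closed, some $X\in D$ is a summand of a submodule of some $Y\in\operatorname{add}C$. Every map from $X$ to an injective module extends along $X\hookrightarrow Y$, so it factors through $\operatorname{add}C$.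
\end{proof}

So we must decide when every $X\in D$ has a nonzero map to an injective in the quotient category $\operatorname{mod}A/[C]$. We replace this category by a model built from the bimodules $B$ and the mesh elements alone. The model makes sense for every finite subset of $\hat V$, periodic or not, and this freedom permits an induction that removes one vertex at a time.

\subsection{Mesh categories}

Let $F\subset\hat V$ be finite. The tensor category $\mathcal T^F$ has object set $F$, with $\mathcal T^F(x,x)=\Delta_x$, and for $x\ne y$ the space $\mathcal T^F(x,y)$ is the direct sum, over all paths $x=y_0\to y_1\to\dots\to y_n=y$ in $F$, of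
\[
B(y_{n-1},y_n)\otimes_{\Delta_{y_{n-1}}}\cdots\otimes_{\Delta_{y_1}}B(y_0,y_1);
\]
composition is the tensor product. Let $\theta_Fx$ and $\theta_F^-x$ be the sums of those terms of $\theta x$ and $\theta^-x$ that lie in $F$. For $x,\tau x\in F$ let $\gamma^F_x$ be the part of $\gamma_x$ with middle terms in $F$. The \emph{mesh category} $\mathcal M^F$ is the quotient of $\mathcal T^F$ by the ideal generated by all $\gamma_x^F$. We write $(x,y)_F$ or $(x,y)$ for $\mathcal M^F(x,y)$ and extend the notation additively to direct sums. This space is finite-dimensional and homogeneous of degree $\operatorname{time}(y)-\operatorname{time}(x)$. It vanishes unless $x=y$ or the degree is positive, in particular for $y<x$. The relations have degree $2$, so $(x,x)=\Delta_x$ and $(x,y)=B(x,y)$ in degree $1$. The components of $p_x$ and $m_x$ with terms in $F$ define $p_x\colon\theta_Fx\to x$ and $m_x\colon x\to\theta^-_Fx$; each component is nonzero. If $x,\tau x\in F$, then $\theta^-_F(\tau x)=\theta_Fx$ and $p_xm_{\tau x}=0$.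

From now on, a statement such as $\tau^-y\in F$ includes the existence of $\tau^-y$, and $\tau^-y\notin F$ means that $\tau^-y$ does not exist or lies outside $F$.

\begin{lemma}\label{lem:exact}
\begin{itemize}
\item[(i)] For $u\ne x$ in $F$ the sequence $(u,\tau x)\xrightarrow{m\circ}(u,\theta_Fx)\xrightarrow{p\circ}(u,x)\to0$ is exact, the first term being $0$ if $\tau x\notin F$.
\item[(ii)] For $v\ne y$ in $F$ the sequence $(\tau^-y,v)\xrightarrow{\circ p}(\theta^-_Fy,v)\xrightarrow{\circ m}(y,v)\to0$ is exact, the first term being $0$ if $\tau^-y\notin F$.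
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the ideal of relations.

(i) Let $E_i$ be the terms of $\theta_Fx$. As the $p_i$ are right bases, $\mathcal T^F(u,x)=\bigoplus_ip_i\otimes\mathcal T^F(u,E_i)$. The space $\mathcal I(u,x)$ is spanned by elements $b\gamma^F_yc$. Those with $y\neq x$ have $\deg b\ge1$ and lie in $\bigoplus_ip_i\otimes\mathcal I(u,E_i)$, which is contained in $\mathcal I(u,x)$. If $y=x$, then $b\in\Delta_x$ and Lemma~\ref{lem:twist}, applied to the summands indexed by terms in $F$, gives $b\gamma^F_xc=\gamma_x^Fb'c=\sum_ip_i\otimes m_ib'c$. Therefore $(u,x)=\bigoplus_i(u,E_i)/\{(m_ic)_i:c\in(u,\tau x)\}$.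

(ii) Let $E_i$ be the terms of $\theta^-_Fy$. As the $m_i$ are left bases, $\mathcal T^F(y,v)=\bigoplus_i\mathcal T^F(E_i,v)\otimes m_i$. The elements $b\gamma^F_uc$ with $\deg c\ge1$ lie in $\bigoplus_i\mathcal I(E_i,v)\otimes m_i\subseteq\mathcal I(y,v)$. If $\deg c=0$, then $u=\tau^-y\in F$, and by the bijectivity in Lemma~\ref{lem:twist} $c=a'$ for some $a\in\Delta_u$, so $b\gamma_u^Fc=ba\gamma^F_u=\sum_ibap_i\otimes m_i$. Therefore $(y,v)=\bigoplus_i(E_i,v)/\{(bp_i)_i:b\in(\tau^-y,v)\}$.
\end{proof}

\begin{lemma}[Convexity]\label{lem:convex}
Let $F'\subset\hat V$ be finite, $\Omega$ an interval, and $F=F'\cap\Omega$. Then $\mathcal M^F$ is the full subcategory of $\mathcal M^{F'}$ on $F$.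
\end{lemma}

\begin{proof}
Let $x,y\in F$. Arrows increase positions, so paths from $x$ to $y$ stay in $\Omega$, and $\mathcal T^F(x,y)=\mathcal T^{F'}(x,y)$. If $b\gamma^{F'}_uc\ne0$ in this space, then $x\le\tau u<u\le y$, so $u,\tau u\in F$, and $b,c$ are morphisms of $\mathcal T^F$. For $u,\tau u\in F$ the middle terms lie between $\tau u$ and $u$, hence in $\Omega$, and $\gamma^{F'}_u=\gamma^F_u$. So the two ideals agree at $(x,y)$.
\end{proof}

Consequently, if two finite sets have the same intersection with an interval, their mesh categories agree on it. We refer to this as \emph{convexity}.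

\subsection{Supports and roots}

Let $\Omega$ be a finite interval of $\hat V=\mathbb Z$ and $F\subseteq\Omega$. Inside $\Omega$, the role of the injectives is played by the vertices whose mesh is cut off. A \emph{sink} of $\Omega$ is an element $y\in\Omega$ with $\tau^-y\notin\Omega$. An element $x\in F$ is \emph{supported} if $(x,y)_F\ne0$ for some sink $y\in F$, and $F$ is \emph{right-supported} in $\Omega$ if all its elements are supported. This is the analogue of the condition in Lemma~\ref{lem:inj}.

On the side of words, (W3) turns (R) into the positivity of roots. For $x\in\Omega$, not necessarily in $F$, put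
\[
r_F(x)=\Bigl(\prod_{y\in F,\ y<x}s_y\Bigr)\alpha_x ,
\]
the product being taken in increasing order. These roots obey the additive recursion that dimension vectors obey along almost split sequences.

\begin{lemma}\label{lem:rec}
Let $x\in\Omega$ have time $t$, and let $w_{\le j}$ be the increasing product of the $s_y$ with $y\in F$, $\operatorname{time}(y)\le j$. Then
\[
r_F(x)=\sum_{y\in F,\ y\to x}c_{y,x}\,r_F(y)+\begin{cases}-r_F(\tau x)&\text{if }\tau x\in F,\\ +r_F(\tau x)&\text{if }\tau x\in\Omega\setminus F,\\ r^0_F(x)&\text{if }\tau x\notin\Omega,\end{cases}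
\]
where $r^0_F(x)=w_{\le t-2}\alpha_x$ is, in the last case, a positive real root with $\alpha_x$-coefficient $1$.
\end{lemma}

\begin{proof}
By \eqref{eq:reflect}, the reflections $s_y$ with $y\ne x$ of the same time as $x$ fix $\alpha_x$, so $r_F(x)=w_{\le t-1}\alpha_x$. The same holds for every element of $\Omega$ with its own time. The reflections of time $t-1$ fix each other's simple roots, so together they send $\alpha_x$ to $\alpha_x+\sum_{y\in F,\,y\to x}c_{y,x}\alpha_y$. Applying $w_{\le t-2}$ and using $r_F(y)=w_{\le t-2}\alpha_y$ gives $r_F(x)=\sum c_{y,x}r_F(y)+w_{\le t-2}\alpha_x$. Let $\tau x\in\Omega$. Elements of time $t-2$ other than $\tau x$ fix $\alpha_x=\alpha_{\tau x}$, and $s_{\tau x}\alpha_x=-\alpha_x$. So $w_{\le t-2}\alpha_x=\mp w_{\le t-3}\alpha_{\tau x}=\mp r_F(\tau x)$ according as $\tau x\in F$ or not. If $\tau x\notin\Omega$, then no element of $o(x)$ in the interval $\Omega$ precedes $x$. So $s_x$ does not occur in $w_{\le t-2}$, the $\alpha_x$-coefficient of $w_{\le t-2}\alpha_x$ is $1$, and the root is positive by (W1).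
\end{proof}

\begin{example}\label{ex:dimvec}
Let $F$ be the whole component in Figure~\ref{fig:A3}. The recursion gives $r_F(X_1)=\alpha_1$, $r_F(X_3)=\alpha_3$, $r_F(X_{123})=\alpha_1+\alpha_3+\alpha_2$, then $r_F(X_{23})=\alpha_2+\alpha_3$, $r_F(X_{12})=\alpha_1+\alpha_2$, and $r_F(X_2)=\alpha_2$. These are the dimension vectors.
\end{example}

\begin{proposition}\label{prop:A}
Let $\Omega$ be a finite interval of $\hat V$ and $F\subseteq\Omega$. Then $F$ is right-supported in $\Omega$ if and only if $r_F(x)>0$ for all $x\in\Omega$. In this case:
\begin{itemize}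
\item[(Str)] for all $v,y\in F$ with $\tau^-y\in\Omega$, the map $m_y\circ\colon(v,y)_F\to(v,\theta^-_Fy)_F$ is injective.
\end{itemize}
\end{proposition}

Property (Str) says that $m_y$ is a monomorphism, as in an almost split sequence. It makes the sequences of Lemma~\ref{lem:exact}(i) exact on the left, which drives the induction, and in Section~\ref{sec:modules} it is what identifies the mesh category with the graded version of $\operatorname{mod}A/[C]$.

\section{Proof of Proposition~\ref{prop:A}}\label{sec:propA}

\subsection{The inductive step}

We induct on $|\Omega|$; for $\Omega=\emptyset$ there is nothing to prove. Let $z=\min\Omega$, $\Omega'=\Omega\setminus\{z\}$, $F'=F\setminus\{z\}$. The sinks of $\Omega$ that lie in $\Omega'$ are the sinks of $\Omega'$. If $z\notin F$, then $r_F(z)=\alpha_z>0$ and all statements are those for $(F',\Omega')$. So let $z\in F$ and $s=s_z$. By convexity $(x,y)_F=(x,y)_{F'}$ for $x,y\in F'$, so $F$ is right-supported in $\Omega$ if and only if $F'$ is right-supported in $\Omega'$ and $z$ is supported. Also $r_F(z)=\alpha_s>0$ and $r_F(x)=s\,r_{F'}(x)$ for $x\in\Omega'$.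

If $r_F>0$ on $\Omega$, then by (W3) for each $x\in\Omega'$ the word formed by the $s_y$, $y\in F$, $y<x$, followed by $s_x$, is reduced. It stays reduced when its first letter $s$ is deleted, so $r_{F'}(x)>0$. Thus each of the two conditions in Proposition~\ref{prop:A} for $(F,\Omega)$ implies the same condition for $(F',\Omega')$, and by induction we may assume for the rest of the section:
\begin{quote}
$F'$ is right-supported in $\Omega'$, $r:=r_{F'}$ is positive on $\Omega'$, and (Str) holds for $(F',\Omega')$.
\end{quote}
By (W4), $r_F(x)<0$ if and only if $r(x)=\alpha_s$. We have to show that $z$ is supported if and only if $r(x)\neq\alpha_s$ for all $x\in\Omega'$, and that (Str) then holds for $F$.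

The root $r(x)$ matters also for $x\notin F$, where the mesh category has no object $x$. We therefore adjoin $x$ as a last object: for $x\in\Omega'$ put
\[
F_x=\{y\in F':y<x\}\cup\{x\},\qquad F^x=F_x\cup\{z\}.
\]
Let $z^+=\tau^-z$. If $z^+\in F_x$, let $p^+=p_{z^+}\colon\theta_{F_x}z^+\to z^+$; here $\theta_{F_x}z^+=\theta^-_{F^x}z$. By Lemma~\ref{lem:exact}(ii), adjoining $z$ to $F_x$ creates the Hom spaces $(z,u)$ as cokernels of $\circ\,p^+$. What can go wrong is that $\circ\,p^+$ has a kernel.

\begin{definition}
An element $x\in\Omega'$ is an \emph{obstruction} if $z^+\in F_x$ and there is $0\ne g\in(z^+,x)_{F_x}$ with $gp^+=0$.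
\end{definition}

We shall prove four claims, which together complete the induction.
\begin{itemize}
\item[(A)] If there is an obstruction, then $r(x')=\alpha_s$ for some $x'\in\Omega'$.
\item[(B)] If $r(x)=\alpha_s$ for some $x\in\Omega'$, then there is an obstruction.
\item[(C)] If there is an obstruction, then $z$ is not supported.
\item[(D)] If there is no obstruction, then (Str) holds for $(F,\Omega)$ and $z$ is supported.
\end{itemize}

\begin{example}
In Figure~\ref{fig:A3} let $\Omega$ run from $X_1$ to $X_2$, and let $F=\{X_1,X_{123},X_{23}\}$. Then $z=X_1$, $z^+=X_{23}$, $s=s_1$. For $x=X_2$ we have $F_x=\{X_{123},X_{23},X_2\}$, and the mesh relation at $X_2$ has the single term $X_{123}\to X_{23}\to X_2$. So the arrow $g\colon X_{23}\to X_2$ satisfies $gp^+=0$, and $x$ is an obstruction. Correspondingly $r(x)=s_2s_1\alpha_2=\alpha_1$, and $z$ is not supported: the only sink in $F$ is $X_{23}$, and $(X_1,X_{23})_F=0$ by the mesh relation at $X_{23}$. In module terms, $X_1$ embeds into the omitted module $X_{12}$.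
\end{example}

\subsection{Homological algebra of $\mathcal M^{F_x}$}

Fix $x\in\Omega'$. In this subsection $(-,-)$, $\theta$, $\theta^-$ refer to $F_x$. Let $\Lambda=\bigoplus_{u,v\in F_x}(u,v)$. It is a finite-dimensional graded algebra whose degree zero part is $\prod_u\Delta_u$, so its radical is the part of positive degree. Finite-dimensional right and left $\Lambda$-modules are the contravariant and covariant $k$-linear functors from $\mathcal M^{F_x}$ to finite-dimensional vector spaces. The indecomposable projectives are the functors $(-,u)$ and $(u,-)$, with simple tops $\mathsf S^u$ and $\mathsf S_u$ that take the value $\Delta_u$ at $u$ and vanish elsewhere. Yoneda's lemma gives $\operatorname{Hom}((-,u),(-,v))=(u,v)$ and $\operatorname{Hom}((u,-),(v,-))=(v,u)$. Recall that the left and right global dimensions of a finite-dimensional algebra agree and equal the maximum of the projective dimensions of the simple modules on one side. If the global dimension is at most $2$, then the kernel of a map between projectives is projective, and a submodule of a projective has projective dimension at most $1$.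

\begin{lemma}\label{lem:hom}
\begin{itemize}
\item[(a)] If $y,\tau^-y\in F_x$, then $m_y\circ\colon(v,y)\to(v,\theta^-y)$ is injective for all $v\in F_x$.
\item[(b)] For $u\in F_x$ the sequence $0\to(-,\tau u)\to(-,\theta u)\to(-,u)\to\mathsf S^u\to0$ is exact, the term $(-,\tau u)$ being $0$ if $\tau u\notin F_x$. Hence $\operatorname{gl.dim}\Lambda\le2$.
\item[(c)] For $y\in F_x$ the sequence $0\to(\tau^-y,-)\to(\theta^-y,-)\to(y,-)\to\mathsf S_y\to0$ is exact, the term $(\tau^-y,-)$ being $0$ if $\tau^-y\notin F_x$.
\item[(d)] If $v\in F_x$ and $\tau v\notin F_x$, then $\operatorname{Ext}^2(M,(v,-))=0$ for every covariant $M$ of finite length.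
\item[(e)] If $u\in F_x$ and $\tau^-u\notin F_x$, then $\operatorname{Ext}^2(M,(-,u))=0$ for every contravariant $M$ of finite length.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The element $y$ and the terms of $\theta^-y$ are smaller than $\tau^-y\le x$. So $y\in F'$ and $\theta^-_{F_x}y=\theta^-_{F'}y$. If $v=x$, then $(v,y)=0$. If $v<x$, then by convexity the Hom spaces are those of $\mathcal M^{F'}$, and (Str) for $(F',\Omega')$ applies because $\tau^-y\in\Omega'$.

(b) At $v=u$ the sequence reads $0\to0\to0\to\Delta_u\to\Delta_u\to0$. At $v\ne u$ it is exact by Lemma~\ref{lem:exact}(i) and, on the left, by (a) with $y=\tau u$.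

(c) By Lemma~\ref{lem:exact}(ii), and by inspection at $y$, only the injectivity on the left needs proof, for $u=\tau^-y\in F_x$. The kernel of $(\theta^-y,-)\to(y,-)$ is projective by (b) and is a quotient of the indecomposable projective $(u,-)$. So it is zero or the surjection from $(u,-)$ splits and is an isomorphism. If it is zero, the image of $1_u$, which is $p_u$, vanishes. Since the components of $p_u$ are nonzero, $\theta^-y=\theta u=0$, which contradicts (a) for $v=y$.

(d) By the long exact sequence it suffices to take $M=\mathsf S_y$, and by (c) we may assume $u=\tau^-y\in F_x$. Then $\operatorname{Ext}^2(\mathsf S_y,(v,-))=\operatorname{coker}((v,\theta u)\to(v,u))$. This is zero by Lemma~\ref{lem:exact}(i), since $v\neq u$: indeed $\tau u\in F_x$ and $\tau v\notin F_x$.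

(e) It suffices to take $M=\mathsf S^v$ with $\tau v\in F_x$. By (b), $\operatorname{Ext}^2(\mathsf S^v,(-,u))=\operatorname{coker}((\theta v,u)\to(\tau v,u))$. This is zero by Lemma~\ref{lem:exact}(ii), since $u\ne\tau v$: indeed $\tau^-(\tau v)\in F_x$ and $\tau^-u\notin F_x$.
\end{proof}

The objects $v$ with $\tau v\notin F_x$ behave like projective modules, and the next lemma expresses $r(u)$ as a dimension vector with respect to them, as in Example~\ref{ex:dimvec}. Let $\mathcal P=\{v\in F_x:\tau v\notin F_x\}$. For $v\in\mathcal P$ let $\delta_v(u)$ be the dimension of $(v,u)$ as a right $\Delta_v$-space, and put $\rho(v)=r(\tau v)$ if $\tau v\in\Omega'$ and $\rho(v)=r^0_{F'}(v)$ otherwise, the latter taken for the pair $(F',\Omega')$. All $\rho(v)$ are positive real roots.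

\begin{lemma}\label{lem:root}
For all $u\in F_x$ we have $r(u)=\sum_{v\in\mathcal P}\delta_v(u)\,\rho(v)$. If $z^+\in F_x$, then $z^+\in\mathcal P$ and $\rho(z^+)=\alpha_s$.
\end{lemma}

\begin{proof}
Evaluate Lemma~\ref{lem:hom}(b) at $v\in\mathcal P$. With sums over $y\in F_x$, $y\to u$, we get $\delta_v(u)=\sum_yc_{y,u}\delta_v(y)-\delta_v(\tau u)$ if $u\notin\mathcal P$, and $\delta_v(u)=\sum_yc_{y,u}\delta_v(y)+[v=u]$ if $u\in\mathcal P$, where $[v=u]$ is $1$ or $0$. The elements $y$ and $\tau u$ are smaller than $u\le x$, so they lie in $F_x$ exactly when they lie in $F'$. Hence Lemma~\ref{lem:rec} for $(F',\Omega')$ reads $r(u)=\sum_yc_{y,u}r(y)-r(\tau u)$ if $u\notin\mathcal P$ and $r(u)=\sum_yc_{y,u}r(y)+\rho(u)$ if $u\in\mathcal P$. Both sides of the formula satisfy the same recursion, and induction on $u$ proves it. If $z^+\in F_x$, then $\tau z^+=z\notin\Omega'$, so $\rho(z^+)=r^0_{F'}(z^+)$. The reflections involved belong to elements of $\Omega'$ of time at most $\operatorname{time}(z)$; these have the time of $z$ and fix $\alpha_s$ by \eqref{eq:reflect}.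
\end{proof}

If $z^+\in F_x$, Lemma~\ref{lem:hom}(b) for $u=z^+\in\mathcal P$ shows:
\begin{equation}\label{eq:radz}
\text{for $v\ne z^+$ in $F_x$, every map $v\to z^+$ factors through $p^+$.}
\end{equation}

\subsection{Obstructions and roots}

\begin{proof}[Proof of \textup{(A)}]
Let $x$ be an obstruction and work in $\mathcal M^{F_x}$. Let $K$ and $G$ be the kernel and cokernel of $\circ\,p^+\colon(z^+,-)\to(\theta z^+,-)$. Then $K(x)\neq0$, and $K$ is projective because $\operatorname{gl.dim}\Lambda\le2$. Write $K\cong\bigoplus_i(x_i,-)$; the embedding into $(z^+,-)$ is given by elements $0\ne g_i\in(z^+,x_i)$ with $g_ip^+=0$. The projective resolution $0\to K\to(z^+,-)\to(\theta z^+,-)\to G\to0$ gives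
\[
\operatorname{Ext}^2(G,(v,-))=\operatorname{coker}\Bigl((v,z^+)\to\bigoplus_i(v,x_i),\ h\mapsto(g_ih)_i\Bigr),
\]
and this vanishes for $v\in\mathcal P$ by Lemma~\ref{lem:hom}(d). For $v\in\mathcal P\setminus\{z^+\}$ the map is zero by \eqref{eq:radz}, so $(v,x_i)=0$ for all $i$. For $v=z^+$ we find that $\bigoplus_i(z^+,x_i)$ is a quotient of $\Delta_{z^+}$, so its right dimension is at most $1$, while every summand is nonzero. Hence there is a single index, and $x'=x_1$ has $\delta_{z^+}(x')=1$ and $\delta_v(x')=0$ for the other $v\in\mathcal P$. Lemma~\ref{lem:root} gives $r(x')=\alpha_s$.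
\end{proof}

\begin{proof}[Proof of \textup{(B)}]
Let $x$ be the first element of $\Omega'$ with $r(x)=\alpha_s$, and work in $\mathcal M^{F_x}$. Lemma~\ref{lem:root} writes the simple root $\alpha_s$ as a sum of positive roots, so exactly one $v\in\mathcal P$ has $\delta_v(x)\ne0$, and $\rho(v)=\alpha_s$. If $\tau v\in\Omega'$, then $r(\tau v)=\alpha_s$ with $\tau v<x$, against the choice of $x$. So $\tau v\notin\Omega'$, and $\rho(v)=r^0_{F'}(v)$ has $\alpha_v$-coefficient $1$, whence $o(v)=o(z)$. As $v>z$, the element $\tau v$ exists and satisfies $z\le\tau v<v$; since it is not in $\Omega'$, it equals $z$. Thus $v=z^+\in F_x$.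

Let $\mathsf S^u$ be a simple subfunctor of $(-,x)$. Its projective dimension is at most $1$. If $\tau u\in F_x$, then Lemma~\ref{lem:hom}(b) gives $\operatorname{Ext}^2(\mathsf S^u,(-,\tau u))=\operatorname{coker}((\theta u,\tau u)\to(\tau u,\tau u))=\Delta_{\tau u}\ne0$, a contradiction. So $u\in\mathcal P$ and $(u,x)\ne0$, which forces $u=z^+$. A generator $g\in(z^+,x)$ of the simple subfunctor is nonzero and is annihilated by all maps of positive degree into $z^+$, so $gp^+=0$.
\end{proof}

\subsection{Obstructions and supports}

\begin{proof}[Proof of \textup{(C)}]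
Let $x$ be an obstruction with element $g$; then $z^+\le x$. We first show
\begin{equation}\label{eq:vanish}
(z,u)_{F^x}=0\quad\text{for all $u\in F_x$ with $\tau^-u\notin F_x$.}
\end{equation}
By \eqref{eq:radz}, $g$ generates a subfunctor of $(-,x)$ isomorphic to $\mathsf S^{z^+}$; let $M$ be the quotient. By Lemma~\ref{lem:exact}(ii) in $F^x$ and convexity, $(z,u)_{F^x}$ is the cokernel of $(z^+,u)\to(\theta z^+,u)$ computed in $F_x$. The resolution $0\to(-,\theta z^+)\to(-,z^+)\to\mathsf S^{z^+}\to0$ identifies this cokernel with $\operatorname{Ext}^1(\mathsf S^{z^+},(-,u))$, which is $\operatorname{Ext}^2(M,(-,u))$ because $(-,x)$ is projective. Now \eqref{eq:vanish} follows from Lemma~\ref{lem:hom}(e). By convexity $(z,u)_{F^x}=(z,u)_F$ for $u\in F_x\cap F$.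

Let $y\in F$ be a sink of $\Omega$. Then $y\ne z$, because $z^+\in\Omega$. If $y<x$, then $y\in F_x$ and $\tau^-y\notin F_x$, so $(z,y)_F=0$ by \eqref{eq:vanish}. It remains to show that $(z,u)_F=0$ for all $u\in F$ with $u\ge x$, and we induct on $u$. If $u=x$, then $\tau^-x\notin F_x$ and \eqref{eq:vanish} applies. Let $u>x$. By Lemma~\ref{lem:exact}(i), $(z,u)_F$ is a quotient of $(z,\theta_Fu)_F$, so it suffices to show $(z,e)_F=0$ for each $e\in F$ with $e\to u$. If $e\ge x$, this holds by induction. The case $e=z$ does not occur, since it would give $u<z^+\le x$. If $z\ne e<x$, then $e\in F_x$, and $\tau^-e$, if it exists, satisfies $\tau^-e>u>x$; so \eqref{eq:vanish} applies.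
\end{proof}

\begin{proof}[Proof of \textup{(D)}]
Let $v,y\in F$ with $u=\tau^-y\in\Omega$; then $u\in\Omega'$. If $v\ne z$, then (Str) is trivial for $y=z$, as $(v,z)=0$, and for $y\ne z$ it is (Str) for $(F',\Omega')$. So let $v=z$, and suppose that $0\ne f\in(z,y)_F$ and $m_yf=0$.

If $y=z$, then $f$ is invertible, so $m_z=0$ and $\theta^-_Fz=0$. Then $u=z^+$ and $\theta_{F_u}z^+=0$, so $g=1_{z^+}$ shows that $z^+$ is an obstruction, a contradiction.

Let $y\ne z$; then $y,u\in F_u$ and $u\ne z^+$. We work in $\mathcal M^{F^u}$, which contains $\mathcal M^{F_u}$ as a full subcategory and agrees with $\mathcal M^F$ on elements smaller than $u$; moreover $\theta^-_Fy=\theta_{F_u}u$. By Lemma~\ref{lem:exact}(ii), $f=f'm_z$ with $f'\in(\theta^-z,y)$, and $(m_yf')m_z=0$. If $z^+\notin F_u$, then $\circ\,m_z$ is injective on $(\theta^-z,\theta u)$ by Lemma~\ref{lem:exact}(ii), so $m_yf'=0$, and $f'=0$ by Lemma~\ref{lem:hom}(a) for $F_u$; this contradicts $f\ne0$. So $z^+\in F_u$, and Lemma~\ref{lem:exact}(ii) gives $m_yf'=lp^+$ with $l\in(z^+,\theta u)$. The mesh relation at $u$ gives $(p_ul)p^+=p_um_yf'=0$. As $u$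 is not an obstruction, $p_ul=0$. By Lemma~\ref{lem:exact}(i) in $F_u$, $l=m_yl'$ with $l'\in(z^+,y)$. Then $m_y(f'-l'p^+)=0$, so $f'=l'p^+$ by Lemma~\ref{lem:hom}(a), and $f=l'p^+m_z=0$ by the mesh relation at $z^+$. This contradiction proves (Str).

Finally let $y$ be the last element of $F$ with $(z,y)_F\ne0$; it exists since $(z,z)\neq0$. If $\tau^-y\in\Omega$, then (Str) gives $(z,e)_F\ne0$ for a term $e>y$ of $\theta^-_Fy$, which is impossible. So $y$ is a sink and $z$ is supported.
\end{proof}

By (C) and (D), $z$ is supported if and only if there is no obstruction; by (A) and (B), this holds if and only if $r_F>0$ on $\Omega'$; and then (Str) holds by (D). This proves Proposition~\ref{prop:A}.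

\section{From mesh categories to modules}\label{sec:modules}

We prove the first statement of Theorem~\ref{thm:dict}. Let $C\subseteq V$ and $D=V\setminus C$. For $a\le i\le b$ we have $r_{\hat D\cap[a,b]}(i)=w_{[a,i-1]}\alpha_{q_i}$. So by (W3) and Proposition~\ref{prop:A},
\begin{equation}\label{eq:Rsupp}
\text{$\hat D$ is rightmost}\iff\text{$\hat D\cap\Omega$ is right-supported in $\Omega$ for every finite interval $\Omega$.}
\end{equation}

Let $[C]$ be the ideal of maps that factor through $\operatorname{add}C$ and $\mathcal D=\operatorname{mod}A/[C]$. Lemma~\ref{lem:inj} says that $C$ is submodule-closed if and only if every $X\in D$ has $\mathcal D(X,I)\ne0$ for some indecomposable injective $I$, which then lies in $D$. For $X,Y\in D$ every map from $X$ to an object of $\operatorname{add}C$ and every map from such an object to $Y$ is radical, so $[C](X,Y)\subseteq J^2(X,Y)$. Let $\bar J$ be the image of $J$ in $\mathcal D$. It is nilpotent, $\bar J^n$ is spanned on $\operatorname{add}D$ by $n$-fold products of radical maps between objects of $D$, and $\mathcal D(X,X)/\bar J=\Delta_X$, $(\bar J/\bar J^2)(X,Y)=B(X,Y)$.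

Let $\theta_DX$ and $\theta^-_DX$ be the parts of $\theta X$ and $\theta^-X$ with terms in $D$, and write $p,m$ for the induced maps. A radical map into $X\in D$ factors through $p_X$, hence in $\mathcal D$ through $p\colon\theta_DX\to X$. Therefore $\bar J^{n+1}(U,X)=p\,\bar J^n(U,\theta_DX)$ for $U,X\in D$ and $n\ge0$. Moreover
\begin{equation}\label{eq:Dexact}
\mathcal D(U,\tau X)\xrightarrow{\ m\circ\ }\mathcal D(U,\theta_DX)\xrightarrow{\ p\circ\ }\mathcal D(U,X)\quad\text{is exact in the middle,}
\end{equation}
the first term being $0$ if $X$ is projective or $\tau X\in C$. Indeed, in $p_Xm_{\tau X}=0$ the terms through $C$ vanish in $\mathcal D$, so $pm=0$. Let $f\colon U\to\theta_DX\subseteq\theta X$ be a module map such that $p_Xf$ factors as $U\to Y\to X$ with $Y\in\operatorname{add}C$. The map $Y\to X$ is radical and factors through $p_X$, so $p_Xf=p_Xf'$ with $f'\in[C](U,\theta X)$. Then $f-f'$ maps into the kernel of $p_X$: it is zero if $X$ is projective and factors through $m_{\tau X}$ otherwise. Projecting to $\theta_DX$ and passing to $\mathcal D$ gives \eqref{eq:Dexact}.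

For $U,X\in D$ and $n\ge0$ let $\mathcal M_n(U,X)=((U,t),(X,t+n))_{\hat D\cap\Omega}$, where $\Omega$ is any finite interval containing both endpoints. By convexity this does not depend on $\Omega$, and by the time shift it does not depend on $t$. Composing lifts of elements of the bimodules $B$ defines maps
\[
\pi_n\colon\mathcal M_n(U,X)\to(\bar J^n/\bar J^{n+1})(U,X)
\]
compatible with composition. They are well defined because the mesh relations go to $pm=0$, and they are surjective by the description of $\bar J^n$. The map $\pi_0$ is bijective. Surjectivity suffices to pass from modules to meshes. For the converse we need injectivity, and this is where (Str) enters.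

\begin{lemma}\label{lem:graded}
Suppose that $m\circ\colon\mathcal M_j(U,Y)\to\mathcal M_{j+1}(U,\theta^-_DY)$ is injective for all $j\ge0$, all $U\in D$ and all non-injective $Y\in D$. Then all $\pi_n$ are bijective.
\end{lemma}

\begin{proof}
Induct on $n$. Let $n\ge1$ and $\zeta\in\mathcal M_n(U,X)$ with $\pi_n(\zeta)=0$. By Lemma~\ref{lem:exact}(i), $\zeta=p\zeta'$ with $\zeta'\in\mathcal M_{n-1}(U,\theta_DX)$. Let $f\in\bar J^{n-1}(U,\theta_DX)$ represent $\pi_{n-1}(\zeta')$. Then $pf\in\bar J^{n+1}$, so $pf=pf''$ with $f''\in\bar J^n$, and \eqref{eq:Dexact} shows that $f-f''$ is zero or of the form $mh$ with $\tau X\in D$ and $h\in\mathcal D(U,\tau X)$. If $f-f''\in\bar J^n$, then $\pi_{n-1}(\zeta')=0$, so $\zeta'=0$ by induction and $\zeta=0$. This covers the case $f=f''$ and, since $m$ is radical, the case $n=1$.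

So let $n\ge2$ and $f-f''=mh\in\bar J^{n-1}$. We claim $h\in\bar J^{n-2}$. Otherwise $h\in\bar J^j\setminus\bar J^{j+1}$ with $0\le j\le n-3$. Let $\eta\neq0$ be the element of $\mathcal M_j(U,\tau X)$ with $\pi_j(\eta)$ the class of $h$. Then $\pi_{j+1}(m\eta)$ is the class of $mh$ in $\bar J^{j+1}/\bar J^{j+2}$, which is zero because $n-1\ge j+2$. By induction $m\eta=0$, contrary to the hypothesis for $Y=\tau X$. Now choose $\eta\in\mathcal M_{n-2}(U,\tau X)$ with $\pi_{n-2}(\eta)$ the class of $h$. Then $\pi_{n-1}(m\eta)$ is the class of $mh$, which is the class of $f$. By induction $\zeta'=m\eta$, and $\zeta=pm\eta=0$ by the mesh relation at $X$.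
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dict}]
Let $C$ be submodule-closed, $\Omega$ a finite interval, and $x=(X,t)\in\hat D\cap\Omega$. There is a nonzero map $X\to I$ in $\mathcal D$ with $I\in D$ injective. As $\bar J$ is nilpotent, it lies in $\bar J^n\setminus\bar J^{n+1}$ for some $n$, and $\mathcal M_n(X,I)\ne0$ since $\pi_n$ is surjective. So along some path $x=y_0\to\dots\to y_n=(I,t+n)$ in $\hat D$ a product $b_n\cdots b_1$ with $b_j\in B(y_{j-1},y_j)$ is nonzero in the mesh category, and then so are its partial products $b_j\cdots b_1$. If all $y_j$ lie in $\Omega$, then $y_n$ is a sink that supports $x$. Otherwise let $y_j$ be the last one in $\Omega$. Then $y_{j+1}>\max\Omega$, and $\tau^-y_j$, if it exists, is larger than $y_{j+1}$. So $y_j$ is a sink, and $(x,y_j)_{\hat D\cap\Omega}\ne0$ by convexity. By \eqref{eq:Rsupp}, $\hat D$ is rightmost.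

Conversely, let $\hat D$ be rightmost. By \eqref{eq:Rsupp} and Proposition~\ref{prop:A}, (Str) holds for $\hat D\cap\Omega$ for every $\Omega$. Taking $\Omega$ to contain $(U,0)$, $(Y,j)$ and $\tau^-(Y,j)$ gives the hypothesis of Lemma~\ref{lem:graded}. Hence $\mathcal M_j\cong\bar J^j/\bar J^{j+1}$, and this vanishes for all $j\ge n_0$, for some $n_0\ge1$. Let $X\in D$, and let $\Omega$ consist of all positions with times in $[0,n_0+2]$. Then $(X,0)$ is supported by a sink $(I,j)$ with $\mathcal M_j(X,I)\ne0$, so $j<n_0$. If $\tau^-I$ existed, $\tau^-(I,j)$ would have time $j+2$ and lie in $\Omega$. So $I$ is injective and $\mathcal D(X,I)\ne0$. By Lemma~\ref{lem:inj}, $C$ is submodule-closed. The statement on quotient-closed sets was reduced to this one in Section~\ref{sec:word}.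
\end{proof}

\section{Matching leftmost and rightmost periodic subwords}\label{sec:matching}

This section is purely combinatorial. Let $W$ be the Weyl group of a generalized Cartan matrix indexed by $S$, and let $(q_i)_{i\in\mathbb Z}$ be a word in $S$ such that
\begin{itemize}
\item[(P1)] $q_{i+N}=\sigma(q_i)$ for a bijection $\sigma$ of $S$ preserving the matrix;
\item[(P2)] there are a finite set $S_{\mathrm{per}}\subseteq S$ with $W_{S_{\mathrm{per}}}$ finite and a number $H$ such that any two positions of a letter outside $S_{\mathrm{per}}$ differ by less than $H$.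
\end{itemize}
Both hypotheses survive the reversal of the word, which replaces $q_i$ by $q_{-i}$ and $\sigma$ by $\sigma^{-1}$. Let $\mathcal L$ and $\mathcal R$ be the sets of $N$-periodic leftmost and rightmost subsets of $\mathbb Z$. For periodic $\hat D$ let $|\hat D|_N$ be the number of its elements in one period.

\begin{proposition}\label{prop:B}
There is an injection $\Phi\colon\mathcal L\to\mathcal R$ such that $\hat D'=\Phi(\hat D)$ satisfies $|\hat D'|_N=|\hat D|_N$ and $\{q_i:i\in\hat D\}=\{q_n:n\in\hat D'\}$.
\end{proposition}

\subsection{Pushing letters to the right}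

Fix $\hat D\in\mathcal L$, with products $w_{[a,b]}$. On a finite window $[a,b]$ the proof of Proposition~\ref{prop:finite} finds the rightmost subword for $w_{[a,b]}$ through its initial products
\[
u^{a,b}_n=f_{[n+1,b]}(w_{[a,b]}),\qquad a-1\le n\le b .
\]
Each $f_{q_j}$ removes a final letter $q_j$, decreasing the length, or does nothing. Together with Lemma~\ref{lem:tools}(b) this gives
\begin{equation}\label{eq:u1}
w_{[a,b]}=u^{a,b}_n\,y\ \text{ with lengths adding and } y\in\Pi[n+1,b],\qquad u^{a,b}_{a-1}=1 .
\end{equation}
We first let $b\to\infty$. Since $w_{[a,b+1]}$ is $w_{[a,b]}$ or $w_{[a,b]}q_{b+1}$, we have $f_{q_{b+1}}(w_{[a,b+1]})\le w_{[a,b]}$, and Lemma~\ref{lem:tools}(a) gives $u^{a,b+1}_n\le u^{a,b}_n$. A decreasing sequence in the Bruhat order is eventually constant; let $u^a_n$ be the eventual value, for $n\ge a-1$. Then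
\begin{equation}\label{eq:u2}
u^a_{n-1}=f_{q_n}(u^a_n)\quad(n\ge a),\qquad u^a_{a-1}=1 .
\end{equation}

As $a\to-\infty$ the elements $u^a_n$ need not converge, so we track instead how they change when one position is added on the left. If $i\notin\hat D$, then $u^i_n=u^{i+1}_n$ for $n\ge i$. If $i\in\hat D$, then $w_{[i,b]}=q_iw_{[i+1,b]}>w_{[i+1,b]}$. Applying Lemma~\ref{lem:tools}(c) repeatedly and taking $b$ large, we see that for each $n\ge i$ either $u^i_n=q_iu^{i+1}_n>u^{i+1}_n$ or $u^i_n=u^{i+1}_n$. By \eqref{eq:u2}, if the second alternative holds for some $n>i$, it holds for $n-1$. For $i\in\hat D$ put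
\[
\mu(i)=\min\{n\ge i:u^i_n\ne u^{i+1}_n\}\in\mathbb Z\cup\{\infty\};
\]
the first alternative holds exactly for $n\ge\mu(i)$. One should think of $\mu(i)$ as the position to which the letter at $i$ is pushed. Passing from $n+1$ down to $a$ one position at a time gives, for $m\ge n\ge a-1$,
\begin{equation}\label{eq:u3}
u^a_m=\Bigl(\prod_{i\in\hat D\cap[a,n],\ \mu(i)\le m}q_i\Bigr)u^{n+1}_m ,
\end{equation}
where the product is a reduced word in increasing order and lengths add. For $m=n$ the last factor is $1$, so $u^a_n\in\Pi[a,n]$, and since $\mu(i)\ge i$ its length is $\#\{i\in\hat D:i\ge a,\ \mu(i)\le n\}$. Hence $\ell(u^a_n)-\ell(u^a_{n-1})=\#\{i\ge a:\mu(i)=n\}$ for $n\ge a$, and this is $0$ or $1$ by \eqref{eq:u2}. As $a$ is arbitrary, each $n\in\mathbb Z$ equals $\mu(i)$ for at most one $i$, and for $n\ge a$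
\begin{equation}\label{eq:u4}
u^a_n=u^a_{n-1}q_n>u^a_{n-1}\ \text{ if $n=\mu(i)$ for some $i\ge a$},\qquad u^a_n=u^a_{n-1}\ \text{ otherwise.}
\end{equation}
By (P1), $\sigma$ induces an automorphism of $W$ that preserves length and Bruhat order and carries $w_{[a,b]}$ to $w_{[a+N,b+N]}$ and $u^{a,b}_n$ to $u^{a+N,b+N}_{n+N}$. Hence $\mu(i+N)=\mu(i)+N$.

\begin{example}
In the word $s_1s_3s_2s_1s_3s_2$ of Example~\ref{ex:A3word} take the leftmost set $\{1,3,4\}$ and $b=6$. Then $u^4_4=s_1$ and $u^3_3=s_2$, so $\mu(4)=4$ and $\mu(3)=3$. Further $u^2_6=u^2_5=s_2s_1$, while $u^1_6=s_1s_2s_1=s_2s_1s_2$ and $u^1_5=s_2s_1$; so $\mu(1)=6$. The image is $\{3,4,6\}$. The braid relation has turned $s_1$ into $s_2$: the map $\mu$ need not preserve letters or order, and only the set of letters is kept. In module terms, the quotient-closed set $\{X_3,X_{12},X_2\}$ of Example~\ref{ex:A3} is matched with the submodule-closed set $\{X_1,X_3,X_{12}\}$.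
\end{example}

\subsection{No letter escapes}

If $\mu(i)=\infty$, the letter at $i$ is lost in the limit and the count per period drops. Suppose this happens. By periodicity infinitely many letters far to the left pass across a fixed window and are absorbed far to the right. This produces long elements that lie in the parabolic subgroup of the letters on the left and also in a conjugate of the parabolic subgroup of the letters on the right. We show that such an intersection is finite. Part (a) of the next lemma describes the intersection, and part (b) says that its infinite components can only consist of letters common to both sides, which (P2) rules out. A subset $K_0\subseteq S$ is \emph{irreducible} if it is connected for the adjacency relation; $W_K$ is the direct product of the $W_{K_0}$ over the irreducible components $K_0$ of a finite set $K$.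

\begin{lemma}\label{lem:parab}
\begin{itemize}
\item[(a)] Let $T,T'\subseteq S$ and let $d$ have minimal length in $W_TdW_{T'}$. Then $W_T\cap dW_{T'}d^{-1}=W_K$ with $K=\{s\in T:d^{-1}sd\in T'\}$.
\item[(b)] Let $K_0\subseteq S$ be finite and irreducible with $W_{K_0}$ infinite, and let $e\in W$ be such that $e\alpha_t$ is a simple root for each $t\in K_0$. Then $e\alpha_t=\alpha_t$ for all $t\in K_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The elements of $K$ lie in both groups. Conversely let $xd=dy$ with $x\in W_T$, $y\in W_{T'}$; we show $x\in W_K$ by induction on $\ell(x)$. Let $x=sx_1$ with $s\in T$ and $\ell(x_1)<\ell(x)$. As $d$ is minimal in $W_Td$ and in $dW_{T'}$, (C2) shows that lengths add in $xd$, $x_1d$, $sd$ and $dy$. So $s(dy)=x_1d<dy$. Apply (C1) to a reduced expression of $d$ followed by one of $y$. The deleted letter is not in $d$, since $sd>d$. Hence $sdy=dy'$ with $y'\in W_{T'}$, and $sd=d(y'y^{-1})$. Comparing lengths gives $\ell(y'y^{-1})=1$, so $d^{-1}sd\in T'$ and $s\in K$. Now $x_1d=dy'$, and induction applies.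

(b) Induct on $\ell(e)$; the case $e=1$ is trivial. Let $es<e$ with $s\in S$. Then $e\alpha_s<0$, so $s\notin K_0$. Put $L=K_0\cup\{s\}$ and write $e=e_1v$ with $v\in W_L$ and $e_1$ minimal in $eW_L$. Then $e_1\alpha_j>0$ for $j\in L$ by (C2) and (W3), so $e_1$ preserves the signs of roots in $\Phi_L$. Hence $v\alpha_s<0$, in particular $v\ne1$, and $v\alpha_t>0$ for $t\in K_0$. Write $v\alpha_t=\sum_{j\in L}b_j\alpha_j$ with integers $b_j\ge0$. Then $\sum_jb_je_1\alpha_j=e\alpha_t$ expresses a simple root as a sum of positive roots, so $\sum_jb_j=1$ and $v\alpha_t$ is simple. Thus $v$ maps $\{\alpha_t:t\in K_0\}$ injectively into $\{\alpha_j:j\in L\}$, missing exactly one $\alpha_{j_0}$. Since $v$ is invertible on $Q_L$, the $\alpha_{j_0}$-coefficient of $v\alpha_s$ is nonzero, hence negative.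

Let $\Psi$ be the set of roots in $\Phi_L$ with positive $\alpha_s$-coefficient. They are positive, and for $\beta\in\Psi$ the $\alpha_{j_0}$-coefficient of $v\beta$ is negative, so $v\beta<0$. By (W5), $\Psi$ is finite. The group $W_{K_0}$ preserves $\alpha_s$-coefficients and so permutes $\Psi$. Suppose that $s$ is adjacent to some $t\in K_0$. The real span of $\Psi$ is $W_{K_0}$-stable and contains $\alpha_s$. It contains $t\alpha_s-\alpha_s$, a nonzero multiple of $\alpha_t$, and in the same way, by irreducibility, every $\alpha_{t'}$ with $t'\in K_0$. So an element of $W_{K_0}$ fixing $\Psi$ pointwise fixes all $\alpha_{t'}$ and is trivial by (W3). Thus the infinite group $W_{K_0}$ acts faithfully on a finite set, which is absurd. Therefore $s$ is adjacent to no element of $K_0$; it commutes with $W_{K_0}$ and fixes the $\alpha_t$. Write $v=v's^\epsilon$ with $v'\in W_{K_0}$. Then $v'\alpha_t=v\alpha_t>0$ for all $t\in K_0$, so $v'=1$ and $v=s$. Now $e_1=es$ is shorter than $e$ and $e_1\alpha_t=e\alpha_t$ for $t\in K_0$, so induction applies.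
\end{proof}

\begin{lemma}\label{lem:noescape}
We have $\mu(i)<\infty$ for all $i\in\hat D$.
\end{lemma}

\begin{proof}
Suppose $\mu(i_0)=\infty$; then $\mu(i_0+jN)=\infty$ for all $j\in\mathbb Z$. Fix $n$ and $m\ge n+H$. Let $T$ be the set of letters at positions $\le n$ and $T'$ the set of letters at positions $>m$. By (P2), $T\cap T'\subseteq S_{\mathrm{per}}$. Let $h=u^{n+1}_m$. For $a\le n$ let $v_a$ be the product of the $q_i$ with $i\in\hat D\cap[a,n]$, $\mu(i)\le m$. For $b$ large, \eqref{eq:u1} for the windows $[n+1,b]$ and $[a,b]$, together with \eqref{eq:u3}, gives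
\[
w_{[a,n]}\,h\,y_0=w_{[a,b]}=v_a\,h\,y,\qquad y_0,y\in W_{T'} .
\]
So $z_a=v_a^{-1}w_{[a,n]}=hyy_0^{-1}h^{-1}$ lies in $Y=W_T\cap hW_{T'}h^{-1}$, a group independent of $a$, and
\[
\ell(z_a)\ge\ell(w_{[a,n]})-\ell(v_a)=\#\{i\in\hat D\cap[a,n]:\mu(i)>m\}\to\infty\quad(a\to-\infty).
\]
We show that $Y$ is finite, which is a contradiction.

Write $h=cdc'$ with $c\in W_T$, $c'\in W_{T'}$ and $d$ of minimal length in $W_ThW_{T'}$. Then $Y=cW_Kc^{-1}$ with $K$ as in Lemma~\ref{lem:parab}(a). Let $s\in K$ and $s'=d^{-1}sd\in T'$. Then $s'$ negates $d^{-1}\alpha_s$. Since $s'\lambda-\lambda\in\mathbb Z\alpha_{s'}$ for $\lambda\in Q$, the vector $d^{-1}\alpha_s$ is a multiple of $\alpha_{s'}$; it is the image of a basis vector under an automorphism of $Q$, so it equals $\pm\alpha_{s'}$. As $sd>d$, (W3) gives $d^{-1}\alpha_s=\alpha_{s'}$. If $s'\ne s$, then $\alpha_{s'}-\alpha_s=d^{-1}\alpha_s-\alpha_s\in Q_{\operatorname{supp}d}$, so $s\in\operatorname{supp}d$. If $s'=s$, then $s\in T\cap T'\subseteq S_{\mathrm{per}}$. So $K$ is finite. If an irreducible component $K_0$ of $K$ had $W_{K_0}$ infinite, Lemma~\ref{lem:parab}(b)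 with $e=d^{-1}$ would give $s'=s$ for all $s\in K_0$, so $K_0\subseteq S_{\mathrm{per}}$, although $W_{S_{\mathrm{per}}}$ is finite. Hence $W_K$ and $Y$ are finite.
\end{proof}

This is the only place where (P2) is used.

\subsection{The map $\Phi$}

The function $\mu(i)-i$ is finite and periodic, so there is $\kappa\ge1$ with $\mu(i)<i+\kappa$ for all $i\in\hat D$; any larger $\kappa$ serves as well. Put $\Phi(\hat D)=\hat D'=\mu(\hat D)$. The map $\mu\colon\hat D\to\hat D'$ is a bijection commuting with the shift by $N$, so $\hat D'$ is $N$-periodic and $|\hat D'|_N=|\hat D|_N$. Let $w'_{[a,b]}$ be the products for $\hat D'$. The elements $u^a_n$ interpolate between the two subwords: they begin like $\hat D$ and end like $\hat D'$. Precisely, with lengths adding,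
\begin{align}
u^a_n&=w_{[a,m]}\,u^{m+1}_n&&(a\le m+1,\ n\ge m+\kappa),\label{eq:left}\\
u^a_n&=u^a_{c-1}\,w'_{[c,n]}&&(a\le c-\kappa,\ n\ge c-1).\label{eq:right}
\end{align}
Formula \eqref{eq:left} is \eqref{eq:u3}, because $\mu(i)<m+\kappa\le n$ for $i\le m$. Formula \eqref{eq:right} follows by induction on $n$ from \eqref{eq:u4}: if $n\ge c$ and $n=\mu(i)$, then $i>n-\kappa\ge a$, so the first case of \eqref{eq:u4} occurs exactly when $n\in\hat D'$.

\emph{The set $\hat D'$ is rightmost.} Given $c\le n$, take $a\le c-\kappa$. By \eqref{eq:u2}, $u^a_{n-1}q_n>u^a_{n-1}$, and lengths add in $u^a_{n-1}=u^a_{c-1}w'_{[c,n-1]}$. So \eqref{eq:factor} gives $w'_{[c,n-1]}q_n>w'_{[c,n-1]}$.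

\emph{The letters agree.} We use (C2). Let $i\in\hat D$ and $n=i+\kappa$. Then $u^i_n=q_iu^{i+1}_n>u^{i+1}_n$, so $q_i\in\operatorname{supp}u^i_n$. By \eqref{eq:u4}, starting from $u^i_{i-1}=1$, the element $u^i_n$ has a reduced expression in letters $q_j$ with $j\in\hat D'$. Conversely let $j=\mu(i)$. By \eqref{eq:u4} $u^i_j$ has a reduced expression ending in $q_j$, and by \eqref{eq:u3} it has one in letters of $\hat D$.

It remains to recover $\hat D$ from $\hat D'$. For this we run the mirror construction on $\hat D'$, stripping letters from the left, and find the same elements $u$.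

\begin{lemma}\label{lem:recover}
For all $m$ and $b\ge m+\kappa$, the element $u^{m+1}_b$ is the minimum in the Bruhat order of the set $\{g_{[a,m]}(w'_{[a,b]}):a\le m\}$.
\end{lemma}

\begin{proof}
\emph{Lower bound.} We first show $g_{q_i}(u^i_b)=u^{i+1}_b$ for $i\le m$. If $i\in\hat D$, then $\mu(i)\le b$, so $u^i_b=q_iu^{i+1}_b>u^{i+1}_b$. If $i\notin\hat D$, then $u^i_b=u^{i+1}_b$. By \eqref{eq:u1}, $w_{[i+1,b']}=u^{i+1}_by$ with lengths adding for large $b'$; by (L), $q_iw_{[i+1,b']}>w_{[i+1,b']}$; so $q_iu^{i+1}_b>u^{i+1}_b$ by \eqref{eq:factor}, and $g_{q_i}$ fixes $u^{i+1}_b$. (Here (L) is used at positions outside $\hat D$.) Now let $a\le m$ and $a'=a-\kappa$. By the above, $g_{[a',m]}(u^{a'}_b)=u^{m+1}_b$. By \eqref{eq:right}, $u^{a'}_b=u^{a'}_{a-1}w'_{[a,b]}$ with $u^{a'}_{a-1}\in\Pi[a',a-1]$, so Lemma~\ref{lem:tools}(b) gives $g_{[a',a-1]}(u^{a'}_b)\le w'_{[a,b]}$. Applying the order-preserving map $g_{[a,m]}$ yields $u^{m+1}_b\le g_{[a,m]}(w'_{[a,b]})$.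

\emph{The bound is attained.} For $a\in\mathbb Z$ and $a'=a-\kappa$ let $\lambda(a)\ge a-1$ be the least integer such that $u^{a',b'}_{a-1}=u^{a'}_{a-1}$ for all $b'\ge\lambda(a)$. By (P1), $\lambda(a+N)=\lambda(a)+N$, so we can choose $a\le m$ with $\lambda(a)\le m$. Then \eqref{eq:u1} gives $w_{[a',m]}=u^{a'}_{a-1}y$ with $y\in\Pi[a,m]$. By \eqref{eq:right} and \eqref{eq:left},
\[
u^{a'}_{a-1}\,w'_{[a,b]}=u^{a'}_b=w_{[a',m]}\,u^{m+1}_b=u^{a'}_{a-1}\,y\,u^{m+1}_b ,
\]
so $w'_{[a,b]}=y\,u^{m+1}_b$, and Lemma~\ref{lem:tools}(b) gives $g_{[a,m]}(w'_{[a,b]})\le u^{m+1}_b$.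
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Only injectivity is left. Let $\hat D_1,\hat D_2\in\mathcal L$ have the same image, and choose $\kappa$ valid for both. Let $m\in\mathbb Z$ and $b\ge m+\kappa$. By Lemma~\ref{lem:recover} for $m$ and for $m-1$, the elements $u^{m+1}_b$ and $u^m_b$ are the same for $\hat D_1$ and $\hat D_2$. For either set, $m$ belongs to it if and only if $u^m_b\ne u^{m+1}_b$, because $\mu(m)\le b$ when $m$ belongs to it. So $\hat D_1=\hat D_2$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}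

The word of $A$ satisfies (P1) by construction, and it satisfies (P2) with $H=2N^2$ by Lemma~\ref{lem:per} and the paragraph before it. The $N$-periodic subsets of $\mathbb Z=\hat V$ are the sets $\hat D$ with $D\subseteq V$, and $|\hat D|_N=|D|$; so we regard $\mathcal L$ and $\mathcal R$ as finite sets of subsets of $V$. A $\tau$-orbit of $V$ meets $D$ if and only if some letter over it occurs in $\hat D$, so the set of letters of $\hat D$ determines the set of $\tau$-orbits met by $D$. Proposition~\ref{prop:B} therefore gives an injection $\mathcal L\to\mathcal R$ that preserves $|D|$ and the set of $\tau$-orbits met by $D$. Applied to the reversed word, it gives an injection $\mathcal R\to\mathcal L$ preserving the same data. Hence for each $j$ and each set of $\tau$-orbits, the number of $D\in\mathcal L$ with $|D|=j$ meeting exactly these orbits equals the number of such $D\in\mathcal R$, and $\Phi$ is a bijection.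

By Theorem~\ref{thm:dict}, $D\in\mathcal L$ if and only if $C=V\setminus D$ is quotient-closed, and $D\in\mathcal R$ if and only if $C$ is submodule-closed. We have $|C|=N-|D|$, and a $\tau$-orbit is contained in $C$ if and only if it does not meet $D$. This proves the refined equality, and summing over $\mathcal O$ gives $R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A;q)$. Finally, the unrolled quiver, the letters, the Cartan matrix and the word, and therefore $\mathcal L$ and $\mathcal R$, are defined in terms of the valued Auslander--Reiten translation quiver alone, so the numbers depend only on it. \qed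

\begin{remark}
Representation-finiteness entered in two ways. The finiteness of $V$ makes the word periodic, bounds the spread of the non-periodic letters and the number of periodic ones, and makes $\mathcal L$ and $\mathcal R$ finite, so that two injections yield equal counts. The nilpotency of $J$ was used in Lemma~\ref{lem:per} and in both directions of the proof of Theorem~\ref{thm:dict}. No assumption on $k$ was needed: Lemmas~\ref{lem:twist} and~\ref{lem:zigzag} absorb the division algebras $\Delta_X$ into the valuation.
\end{remark}

\begin{thebibliography}{9}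

\bibitem{BB} Bj\"orner and Brenti, Proposition~2.2.7 (the lifting property).

\bibitem{Eno} Haruhisa Enomoto, \emph{An equidistribution conjecture for quotient-closed and submodule-closed subcategories}, arXiv:2608.18024 (2026).

\bibitem{Kac} Kac, \emph{Infinite dimensional Lie algebras}.

\end{thebibliography}
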